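\title{Exact planar emulators can require $k^{5/2}$ vertices}

\begin{abstract}
An exact planar emulator of an edge-weighted planar graph with $k$ terminals is an edge-weighted planar graph that contains the terminals and has the same distances between them. We show that emulators with $O(k^2)$ vertices do not always exist. For every $k\ge 125$ there is a planar graph with $k$ terminals all of whose exact planar emulators have at least $10^{-5}k^{5/2}$ vertices; more generally, the bound $10^{-5}k^2\sqrt f$ holds for suitable graphs whose terminals are covered by $f$ faces, $64\le f\le k$. The graphs contain long paths with two interior terminals, which geodesics of an emulator cannot cross. These paths force a ladder of cells in every emulator, and in each cell two bundles of disjoint geodesics must cross.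
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and undirected, edge weights are nonnegative reals, and $\operatorname{dist}_G$ is the shortest-path distance in $G$. Let $G$ be an edge-weighted planar graph and let $T\subseteq V(G)$ be a set of $k$ vertices, called \emph{terminals}; distinct terminals have positive distance. An \emph{emulator} of $G$ of \emph{quality} $\lambda\ge1$ is an edge-weighted graph $H$ with $T\subseteq V(H)$ and
\[
\operatorname{dist}_G(t,t')\le \operatorname{dist}_H(t,t')\le \lambda\cdot\operatorname{dist}_G(t,t')\qquad\text{for all }t,t'\in T .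
\]
An \emph{exact planar emulator} is a planar emulator of quality $1$. It need not be a minor of $G$. Its \emph{size} is $|V(H)|$.

The size measures the price of planarity. The complete graph on $T$, with each edge $tt'$ weighted by $\operatorname{dist}_G(t,t')$, has the right distances by the triangle inequality and has only $k$ vertices. For $k\le4$ it is planar. For $k\ge5$ it is not, and shortest paths between terminals may have to cross; in a planar graph, paths cross at vertices. Every planar graph with $k$ terminals has an exact planar emulator of size $O(k^4)$, and some instances require size $\Omega(k^2)$ (Krauthgamer, Nguyen, and Zondiner). When all terminals lie on a single face, size $O(k^2)$ suffices and this is tight (Chang and Ophelders; Goranci, Henzinger, and Peng). We consider the following question, from Li, Tan, and Zhang~\cite{LTZ}.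

\begin{quote}
\emph{Does every planar graph with $k$ terminals have an exact planar emulator of size $O(k^2)$?}
\end{quote}

One might guess that it does. There are $\binom k2$ distances to reproduce, and a simple planar graph on $N\ge 3$ vertices has at most $3N-6$ edge weights to choose, so the numbers of constraints and of unknowns balance when $N$ has order $k^2$; the single-face case agrees with this count. The answer is nevertheless no. We say that the terminals are \emph{covered by $f$ faces} if, in some planar embedding of $G$, there are $f$ faces such that every terminal lies on the boundary of one of them.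

\begin{theorem}\label{thm:main}
For all integers $r\ge2$ and $q,p\ge1$ there is an edge-weighted planar graph $G$ with $6rq+6p+14r^2+21$ terminals, covered by at most $14r^2+8$ faces, such that every exact planar emulator of $G$ has at least $(r^2-1)\,q\,p$ vertices.
\end{theorem}

\begin{corollary}\label{cor:faces}
For every $k\ge125$ and $64\le f\le k$ there is an edge-weighted planar graph $G$ with $k$ terminals, covered by at most $f$ faces, all of whose exact planar emulators have at least $10^{-5}k^2\sqrt f$ vertices. For $f=k$ the bound is $10^{-5}k^{5/2}$, so size $O(k^2)$ is not always achievable.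
\end{corollary}

\begin{corollary}\label{cor:approx}
For each graph $G$ of Theorem~\ref{thm:main} or Corollary~\ref{cor:faces} there is $\varepsilon_G>0$ such that the same lower bound holds for every planar emulator of $G$ of quality at most $1+\varepsilon_G$.
\end{corollary}

The optimal worst-case exponent is not determined here. By Corollary~\ref{cor:faces} and the $O(k^4)$ bound it lies in $[5/2,4]$.

An emulator shares nothing with $G$ except the distances between terminals, so the proof must recover a drawing from these numbers. Section~\ref{sec:tools} collects four tests that turn distances into statements of the form ``these two geodesics do not meet.'' Section~\ref{sec:barriers} introduces \emph{barriers}, long paths that survive in every emulator as walls, and uses them to force one crossing in a small example. Section~\ref{sec:construction} builds $G$: a ladder of $r^2$ cells, with $p$ vertical paths through all cells and a separate bundle of $q$ horizontal paths through each. Sections~\ref{sec:skeleton} and~\ref{sec:count} find the ladder in an arbitrary emulator and count $qp$ crossings in every cell but the first. The corollaries are derived in Section~\ref{sec:corollaries}.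

\section{Geodesics and plane topology}\label{sec:tools}

\subsection{Normalized emulators and chosen geodesics}

Call an edge-weighted graph \emph{normalized} if it is connected, simple, and all its weights are positive. Let $H$ be an exact planar emulator of a connected graph $G$. All terminals lie in one component of $H$, since their distances are finite; delete the other components. Contract the edges of weight zero, delete loops, and keep one lightest edge from each parallel class. These operations preserve planarity and distances and do not add vertices, and no two terminals are identified because their distance is positive. So a lower bound on the size needs to be proved only for normalized emulators.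

Shortest paths need not be unique, and two of them may meet and part many times. A consistent choice removes this.

\begin{lemma}\label{lem:chosen}
In a normalized graph $H$ one can choose, for all vertices $x,y$, a shortest path $P_{xy}=P_{yx}$ between $x$ and $y$ such that the intersection of any two chosen paths is empty or a subpath of both (possibly a single vertex).
\end{lemma}

\begin{proof}
Give the edges secondary weights $2^0,2^1,2^2,\dots$, and let $P_{xy}$ be the shortest $x$--$y$ path of least total secondary weight. It is unique, because different paths with the same ends have different edge sets, hence different secondary weights. If $x',y'$ lie on $P_{xy}$, then the subpath between them is $P_{x'y'}$: otherwise substituting $P_{x'y'}$ gives an $x$--$y$ walk of shortest length, which is a path as the weights are positive, and it has smaller secondary weight. Now let $P,P'$ be chosen paths that meet, and let $x',y'$ be the first and last vertices of $P$ on $P'$. Both paths contain $P_{x'y'}$, and all their common vertices and edges lie on it.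
\end{proof}

We call the chosen paths \emph{geodesics}.

\begin{remark}
Lemma~\ref{lem:chosen} shows where the exponent $4$ comes from. Normalize $G$ itself and take the union of the $\binom k2$ geodesics between terminals. At a nonterminal vertex of degree at least $3$ in this union, some geodesic passes through two edges and another one uses a third edge, so the vertex is an end of their intersection. There are at most two such vertices per pair of geodesics, and replacing each nonterminal vertex of degree $2$ and its two edges by one edge leaves an exact planar emulator of size $O(k^4)$. The question is how many of these crossings can be forced.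
\end{remark}

\subsection{Four tests for meeting geodesics}

For a metric $d$ and points $x,y,u$, the \emph{detour} of $u$ is
\[
\delta_{xy}(u)=d(x,u)+d(u,y)-d(x,y)\ \ge 0 .
\]
It vanishes if $u$ lies on a shortest $x$--$y$ path. The next lemma lists consequences of a meeting of two geodesics. If their ends are terminals, every hypothesis and every inequality can be checked in $G$.

\begin{lemma}\label{lem:tests}
Let $H$ be normalized, $d=\operatorname{dist}_H$, and let $m$ be a vertex on both $P_{xy}$ and $P_{x'y'}$.
\begin{enumerate}
\item[(a)] Both $d(x,y')+d(x',y)$ and $d(x,x')+d(y,y')$ are at most $d(x,y)+d(x',y')$.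
\item[(b)] $\delta_{xy}(x')+\delta_{xy}(y')\le 2d(x',y')$.
\item[(c)] If $d(x,y')=d(x,x')+d(x',y')$ and $d(y,y')=d(y,x')+d(x',y')$, then $m=x'$ and $\delta_{xy}(x')=0$.
\item[(d)] One of $x,y$ is at distance at most $\frac12\bigl(d(x,y)+d(x',y')\bigr)$ from one of $x',y'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By the triangle inequality through $m$, each sum is at most $d(x,m)+d(m,y)+d(x',m)+d(m,y')=d(x,y)+d(x',y')$.
(b) Add the two inequalities of (a) and subtract $2d(x,y)$.
(c) The hypothesis and the triangle inequality through $m$ give
\[
d(x,x')+d(y,x')+2d(x',y')=d(x,y')+d(y,y')\le d(x,y)+2d(m,y')=d(x,y)+2d(x',y')-2d(m,x').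
\]
Hence $\delta_{xy}(x')+2d(m,x')\le0$. Both terms vanish, and $d(m,x')=0$ means $m=x'$ because the weights are positive.
(d) The vertex $m$ is within half the length of each geodesic from one of its ends.
\end{proof}

\subsection{Two facts about plane graphs}

A \emph{plane graph} is a graph drawn on the sphere $S^2$ with edges meeting only at common ends; we identify subgraphs with their point sets. Its \emph{faces} are the components of the complement of the drawing. Two paths of a plane graph that meet share a vertex. The \emph{interior} of a path is its point set minus its two ends. By the Jordan--Schoenflies theorem, the complement of a cycle $\Sigma$ has two components, the \emph{sides} of $\Sigma$; each has boundary $\Sigma$, and its closure is a closed disc.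

\begin{lemma}\label{lem:top}
Let $\Gamma$ be a plane graph.
\begin{enumerate}
\item[(T1)] Let $\Sigma$ be a cycle and let $X,Y$ be paths that meet $\Sigma$ exactly in their ends, these being four distinct vertices that alternate on $\Sigma$. If $X$ and $Y$ are disjoint, then their interiors lie on different sides of $\Sigma$.
\item[(T2)] Let $Q$ be a path that lies on a cycle and whose interior vertices have degree $2$ in $\Gamma$. Then exactly two faces have an interior point of $Q$ in their closure, and they lie on different sides of every cycle that contains $Q$.
\end{enumerate}
\end{lemma}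

\begin{proof}
(T1) Each interior is connected and avoids $\Sigma$, so it lies on one side. If both lay on the same side, we could place a point on the other side and join it to the four ends by arcs disjoint except at that point. Together with $\Sigma$, $X$ and $Y$, this is a drawing of $K_5$ without crossings, which is impossible.

(T2) Every interior point of $Q$ has a small disc around it that meets $\Gamma$ only in an arc of $Q$, which cuts it into two half-discs. Each half-disc lies in one face, and a face with the point in its closure meets one of them. The pair of faces so obtained is locally constant along the interior of $Q$, hence constant. If $\Sigma\supseteq Q$ is a cycle, the point lies on the boundary of both sides of $\Sigma$, while each half-disc lies on one side; so the half-discs lie on different sides. Each face is connected and avoids $\Sigma$, so the two faces lie on different sides too, and in particular they are distinct.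
\end{proof}

\section{Barriers}\label{sec:barriers}

To force a crossing we need walls in the emulator. A long path added to $G$ does not help by itself: it changes no distance, and an emulator may omit it. A long path with terminals in its interior cannot be omitted.

Let $G_0$ be a connected edge-weighted graph, the \emph{core}, with a set $T_0$ of \emph{core terminals} at positive distances from each other. Let $\Delta$ be the largest value of $\operatorname{dist}_{G_0}$ on $T_0\times T_0$ and fix $M>\Delta$. For distinct $u,v\in T_0$, a \emph{barrier} $u\sim v$ is a new path $u,\pi,\pi',v$ with edge lengths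
\[
M,\qquad \operatorname{dist}_{G_0}(u,v),\qquad M .
\]
The new vertices $\pi,\pi'$ are its \emph{posts}, \emph{anchored} at $u$ and $v$ respectively; $u\pi$ and $\pi'v$ are its \emph{end edges} and $\pi\pi'$ is its \emph{middle edge}. Let $G$ be obtained from $G_0$ by adding finitely many barriers, let $T$ consist of $T_0$ and all posts, and write $d=\operatorname{dist}_G$.

\begin{lemma}\label{lem:dist}
\begin{enumerate}
\item[(F1)] $d=\operatorname{dist}_{G_0}$ on $T_0$.
\item[(F2)] If the post $\pi$ is anchored at $u$, then $d(x,\pi)=M+d(x,u)$ for all $x\in T_0$.
\item[(F3)] If posts $\pi,\hat\pi$ of different barriers are anchored at $u,\hat u$, then $d(\pi,\hat\pi)=2M+d(u,\hat u)$. The two posts of a barrier $u\sim v$ satisfy $d(\pi,\pi')=d(u,v)$.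
\end{enumerate}
\end{lemma}

\begin{proof}
A path between core terminals that enters a barrier $u\sim v$ traverses it, and the barrier can be replaced by a path of $G_0$ that is not longer; this gives (F1). Let $\pi$ be the post of $u\sim v$ anchored at $u$, and let $x$ be a terminal that is not a post of this barrier. A path from $\pi$ to $x$ begins with $\pi u$ or with $\pi\pi'v$, so
\[
d(\pi,x)=\min\{M+d(u,x),\ d(u,v)+M+d(v,x)\}=M+d(u,x).
\]
For $x\in T_0$ this is (F2). For $x=\hat\pi$, apply (F2) to $d(u,\hat\pi)$ to get the first part of (F3). A path from $\pi$ to $\pi'$ is the middle edge or has length at least $2M+d(u,v)$.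
\end{proof}

Property (F2) is the reason for using two posts: seen from $\pi$, the whole core lies behind the anchor $u$, which is the hypothesis of Lemma~\ref{lem:tests}(c). A single post at distance $M$ from both $u$ and $v$ would have distance $M+\min\{d(x,u),d(x,v)\}$ from $x$, and (F2) would fail already for $x=v$. In particular, (F2) and (F3) show that every barrier edge $e=xy$ has length $d(x,y)$.

\begin{lemma}\label{lem:barrier}
Let $H$ be a normalized graph with $T\subseteq V(H)$ and $\operatorname{dist}_H=d$ on $T$. For a barrier edge $e=xy$ of $G$ let $Q_e=P_{xy}$ be the geodesic of $H$ with the same ends.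
\begin{enumerate}
\item[(B1)] Let $x,y\in T_0$ and let $e$ be a barrier edge. If $P_{xy}$ meets $Q_e$, then $e$ is an end edge $u\pi$ with $u\in T_0$, $P_{xy}\cap Q_e=\{u\}$, and $\delta_{xy}(u)=0$.
\item[(B2)] For distinct barrier edges $e,e'$, the set $Q_e\cap Q_{e'}$ consists exactly of the common ends of $e$ and $e'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $d$ also for $\operatorname{dist}_H$, let $m$ be a common vertex of the two geodesics in question, and let (a)--(d) refer to Lemma~\ref{lem:tests}.

(B1) If $e=\pi\pi'$ is a middle edge, both geodesics have length at most $\Delta$, so by (d) a core terminal is within $\Delta<M$ of a post, contrary to (F2). If $e=u\pi$, then (F2) is the hypothesis of (c) with $x'=u$, $y'=\pi$, and (c) gives the claim.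

(B2) Common ends lie in the intersection, so we show that $m$ is a common end. There are five cases.

\emph{End edges $u\pi$, $\hat u\hat\pi$ of different barriers.} By (F2) and (F3), $d(u,\hat\pi)=d(u,\hat u)+M$ and $d(\pi,\hat\pi)=d(\pi,\hat u)+M$. By (c), $m=\hat u$ and $0=\delta_{u\pi}(\hat u)=2d(u,\hat u)$, so $m=u=\hat u$.

\emph{The two end edges $u\pi$, $v\pi'$ of one barrier.} By (a), $2M+2d(u,v)=d(u,\pi')+d(v,\pi)\le 2M$, which is false.

\emph{The edges $u\pi$, $\pi\pi'$ of one barrier $u\sim v$.} Here $d(u,\pi')=M+d(u,v)=d(u,\pi)+d(\pi,\pi')$, so (c) applies with $(x,y,x',y')=(u,\pi,\pi,\pi')$ and gives $m=\pi$. The pair $v\pi'$, $\pi'\pi$ is the same case with the barrier read backward.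

\emph{An end edge $u\pi$ and the middle edge of another barrier.} By (d), $u$ or $\pi$ is within $\frac12(M+\Delta)<M$ of a post of the other barrier. By (F2) and (F3) these distances are at least $M$.

\emph{Two middle edges.} By (d), posts of different barriers are within $\Delta<2M$ of each other, contrary to (F3).
\end{proof}

\begin{example}[one forced crossing]\label{ex:star}
Let $G_0$ be the star with leaves $a,c,b,c'$, in this cyclic order around the center, together with a pendant edge $a\omega$; all edges have length $1$ and $T_0=\{a,b,c,c',\omega\}$, so $\Delta=3$. The four leaves alone force nothing: $K_4$ with all weights $2$ is planar, and its edges $ab$ and $cc'$ are disjoint. Add the barriers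
\[
a\sim c,\quad c\sim b,\quad b\sim c',\quad c'\sim a,\qquad \omega\sim b,\quad \omega\sim c,\quad \omega\sim c' .
\]
The result $G$ is planar: the first four barriers form a cycle around the star, and $\omega$ lies outside it. We claim that $P_{ab}$ and $P_{cc'}$ meet in every normalized exact planar emulator $H$.

The detours $\delta_{ab}(c)$, $\delta_{ab}(c')$, $\delta_{ab}(\omega)$, $\delta_{cc'}(a)$, $\delta_{cc'}(b)$ equal $2$, $\delta_{cc'}(\omega)=4$, and $\delta_{a\omega}(u)=4$ for $u\in\{b,c,c'\}$. By (B1), each of $P_{ab}$, $P_{cc'}$, $P_{a\omega}$ meets the paths $Q_e$ only in its own ends. Since $d(x,\omega)=d(x,a)+1$ for every leaf $x$, Lemma~\ref{lem:tests}(c) shows that $P_{cc'}$ misses $P_{a\omega}$. By (B2), the paths $Q_e$ of the first four barriers form a cycle $\Sigma$ through $a,c,b,c'$ in this order; those of $c\sim\omega\sim c'$ form a path $Y$; those of $\omega\sim b$ together with $P_{a\omega}$ form a path $Y'$ from $a$ to $b$; and $Y,Y'$ meet $\Sigma$ only in their ends. By (T1) applied to $P_{ab}$ and $Y$, the interior of $P_{ab}$ lies on the side of $\Sigma$ that does not contain $\omega$. By (T1) applied to $P_{cc'}$ and $Y'$, so does the interior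 of $P_{cc'}$. By (T1) once more, $P_{ab}$ and $P_{cc'}$ are not disjoint. A common vertex is not a terminal, since neither path contains a terminal other than its ends.

The terminal $\omega$ is needed. With the first four barriers only, replace the star by $K_4$ with weights $2$, drawing $ab$ inside the cycle of barriers, $cc'$ outside, and the other four edges along the barriers. By Lemma~\ref{lem:dist} all terminal distances are determined by the metric on the core terminals, so this is an exact planar emulator without a crossing. The paths to $\omega$ occupy one side of the cycle and leave only the other for the geodesics.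
\end{example}

\section{The graph $G$}\label{sec:construction}

If $q$ pairwise disjoint geodesics each meet $p$ pairwise disjoint geodesics, the meeting points are $qp$ distinct vertices. When every geodesic has its own two terminals, $2(p+q)\le k$ and $qp\le k^2/16$. To do better, terminals must be reused. Take $r$ groups of $q$ terminals on the left and $r$ groups on the right: the $r^2$ pairs of groups define $r^2$ horizontal bundles of $q$ geodesics at the cost of $2rq$ terminals, and one vertical bundle of $p$ geodesics crosses them all. This suggests $r^2qp$ crossings.

The difficulty is that geodesics of different bundles are not disjoint. They may share an end, or cross, so one vertex of an emulator might serve as the crossing of a vertical geodesic with several bundles. We therefore confine the crossings of the $i$-th bundle to a \emph{cell} of its own. A cell is bounded by barriers and by four short segments, the \emph{gates}, whose ends are terminals. A gate is so short that, by Lemma~\ref{lem:tests}(b), only geodesics with very small detour to its ends can pass through it. Each cell costs a bounded number of terminals.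

Fix $r\ge2$, $q,p\ge1$, and put $n=r^2$. Points of the plane are written $(\tau,h)$, with abscissa $\tau$ and height $h$, and $|\cdot|$ is the Euclidean norm. Figure~\ref{fig:G} shows the outcome for $r=2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=0.85cm,font=\scriptsize]
\fill[gray!25] (-0.4,1.2)--(0.4,1.2)--(1,1.05)--(1,0.75)--(0.4,0)--(-0.4,0)--(-1,0.15)--(-1,0.45)--cycle;
\draw[gray] (-6,1.2)--(6,2.4) (-6,-1.2)--(6,2.4) (-6,1.2)--(6,-2.4) (-6,-1.2)--(6,-2.4) (0,3.8)--(0,-3.8);
\foreach \yl/\yr/\za/\zb in {1.7/1.9/3/1.2,0.3/0.9/1.2/0,-0.3/-0.9/0/-1.2,-1.7/-1.9/-1.2/-3}{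
\draw[very thick] (-1,{\yl+0.15})--(-1,{\yl-0.15}) (1,{\yr+0.15})--(1,{\yr-0.15});
\draw[densely dashed] (-0.4,\za)--(-1,{\yl+0.15}) (-1,{\yl-0.15})--(-0.4,\zb) (0.4,\za)--(1,{\yr+0.15}) (1,{\yr-0.15})--(0.4,\zb);}
\foreach \z in {3,1.2,0,-1.2,-3}{\draw[very thick] (-0.4,\z)--(0.4,\z);}
\draw[densely dashed] (-0.4,3)--(-6,3)--(-6,-3)--(-0.4,-3)--(-0.4,-3.8)--(0.4,-3.8)--(0.4,-3)--(6,-3)--(6,3)--(0.4,3)--(0.4,3.8)--(-0.4,3.8)--cycle;
\foreach \x/\y in {-6/1.2,-6/-1.2,6/2.4,6/-2.4,0/3.8,0/-3.8}{\fill (\x,\y) circle (1.4pt);}
\foreach \x/\y in {-0.4/3,0.4/3,-0.4/-3,0.4/-3,0/3.8,0/-3.8}{\draw (\x,\y) circle (2.6pt);}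
\node[left] at (-6,1.2) {$a^2_1$}; \node[left] at (-6,-1.2) {$a^1_1$};
\node[right] at (6,2.4) {$b^2_1$}; \node[right] at (6,-2.4) {$b^1_1$};
\node at (0,4.12) {$c_1$}; \node at (0,-4.15) {$c'_1$};
\node at (-0.75,3.25) {$z_0$}; \node at (0.75,3.27) {$z'_0$};
\node at (-0.75,-3.27) {$z_4$}; \node at (0.75,-3.27) {$z'_4$};
\node at (-1.35,0.55) {$L_2$}; \node at (1.35,0.68) {$R_2$};
\node at (0.23,1.43) {$Z_1$}; \node at (0.23,-0.25) {$Z_2$};
\end{tikzpicture}
\caption{The graph $G$ for $r=2$, $q=p=1$, not to scale and without the terminal $\omega$. Gray: the four row streets and the vertical street. Thick: gates. Dashed: barriers, one between any two consecutive terminals on a dashed curve (posts not shown). The terminal $\omega$ lies outside the dashed boundary and is joined to the six circled terminals. Shaded: the second cell, bounded by four gates and four barriers.}\label{fig:G}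
\end{figure}

\subsection{Lines and scales}

For $1\le s,t\le r$ let $a^*_s=\bigl(-1,\frac{s}{4r^2}\bigr)$ and $b^*_t=\bigl(1,\frac{t}{2r}\bigr)$, and let $\ell_{st}$ be the line through $a_s^*$ and $b_t^*$, regarded also as a function of $\tau$. Then
\[
\ell_{st}(0)=\frac{s+2rt}{8r^2}.
\]
Since $1\le s\le r<2r$, these $n$ heights are distinct multiples of $g=\frac1{8r^2}$; for $r=2$ they are $\frac{5}{32},\frac{6}{32},\frac{9}{32},\frac{10}{32}$. Number the lines $\ell_1,\dots,\ell_n$ from top to bottom at $\tau=0$ and put $h_i=\ell_i(0)$. All points $a_s^*,b_t^*$ have heights in $(0,\frac12]$, so each line has height in $(0,\frac12]$ for $|\tau|\le1$ and slope at most $\frac14$ in absolute value. The lines cross each other, but not near the vertical axis: with $w=g/8$, each line deviates from $h_i$ by at most $g/32$ for $|\tau|\le w$, so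
\begin{equation}\label{eq:gap}
\ell_i(\tau)-\ell_{i+1}(\tau)\ge\tfrac{15}{16}\,g\qquad(|\tau|\le w,\ 1\le i<n).
\end{equation}
Let $\zeta_i=\frac12(h_i+h_{i+1})$ for $1\le i<n$, $\zeta_0=\frac32$ and $\zeta_n=-\frac32$. Then $\zeta_{i-1}>h_i>\zeta_i$ and
\begin{equation}\label{eq:zeta}
|\zeta_i-h_j|\ge g/2\qquad\text{for all } i,j .
\end{equation}

The gates will be centered at the points $(\pm w,\ell_j(\pm w))$ and $(0,\zeta_i)$. Their length must be small compared with the detour that a center imposes on a line not passing through it. For points $x,y,\xi$ of the plane let $E_{xy}(\xi)=|x-\xi|+|\xi-y|-|x-y|$; this is positive unless $\xi$ lies on the segment $xy$. Let $\varphi$ be the minimum of the following finitely many numbers: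
\begin{itemize}
\item $E_{a_s^*b_t^*}(\xi)$ for $\xi=(\pm w,\ell_j(\pm w))$ with $\ell_j\ne\ell_{st}$, and for $\xi=(0,\zeta_i)$ with $0\le i\le n$;
\item $E_{(0,2),(0,-2)}(\xi)$ for $\xi=(\pm w,\ell_j(\pm w))$ with $1\le j\le n$.
\end{itemize}
By \eqref{eq:gap}, \eqref{eq:zeta} and $w>0$, the point $\xi$ is never on the segment, so $\varphi>0$. Fix
\[
0<\eta\le\min\{w/8,\ \varphi/16\},\qquad \rho=\eta/2 .
\]
Thus $g\ge64\eta$ and $w\ge8\eta$. Gates have length $2\eta$, and bundles have width at most $\rho$.

\subsection{The core}

The core terminals $T_0$ are:
\begin{itemize}
\item $A=\{a^s_j=a_s^*+(0,\rho j/q)\}$ and $B=\{b^t_j=b_t^*+(0,\rho j/q)\}$, for $1\le s,t\le r$ and $1\le j\le q$;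
\item $C=\{c_j=(\rho j/p,2)\}$ and $C'=\{c'_j=(\rho j/p,-2)\}$, for $1\le j\le p$;
\item $u_i,v_i=(-w,\ell_i(-w)\pm\eta)$ and $u_i',v_i'=(w,\ell_i(w)\pm\eta)$ for $1\le i\le n$, the upper sign belonging to $u_i,u_i'$;
\item $z_i=(-\eta,\zeta_i)$ and $z_i'=(\eta,\zeta_i)$ for $0\le i\le n$;
\item one more terminal $\omega$.
\end{itemize}
The core $G_0$ is the plane graph formed by the union of the following segments, with vertices at all endpoints and crossings and with Euclidean edge lengths, together with a pendant edge $\omega z_0$ of length $1$:
\begin{itemize}
\item the \emph{streets of row $i$}: $a_j^sb_j^t$ for $1\le j\le q$, where $\ell_i=\ell_{st}$; these are parts of $\ell_i$ raised by an amount in $(0,\rho]$;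
\item the \emph{vertical streets} $c_jc'_j$ for $1\le j\le p$, at abscissae in $(0,\rho]$;
\item the \emph{gates} $L_i=u_iv_i$, $R_i=u_i'v_i'$ $(1\le i\le n)$ and $Z_i=z_iz_i'$ $(0\le i\le n)$.
\end{itemize}
Since $\rho<\eta$, every vertical street crosses all gates $Z_i$, and $L_i,R_i$ cross all streets of row $i$. Every vertical street crosses all row streets, whose heights lie in $(0,1)$. Hence $G_0$ is connected. A path between terminals other than $\omega$ is a polygonal curve, so
\begin{equation}\label{eq:euclid}
\operatorname{dist}_{G_0}(x,y)\ge|x-y|\quad(x,y\in T_0\setminus\{\omega\}),\ \text{with equality for the ends of a street or gate,}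
\end{equation}
and $\operatorname{dist}_{G_0}(x,\omega)=\operatorname{dist}_{G_0}(x,z_0)+1$ for $x\in T_0\setminus\{\omega\}$.

\subsection{The barriers}

Let $\Delta$ and $M>\Delta$ be as in Section~\ref{sec:barriers}. List $A$ and $B$ from top to bottom as $\hat a_1,\dots,\hat a_{rq}$ and $\hat b_1,\dots,\hat b_{rq}$. Add the following barriers.
\begin{itemize}
\item \emph{Ladder barriers}: $z_{i-1}\sim u_i$, $v_i\sim z_i$, $z'_{i-1}\sim u'_i$, $v_i'\sim z_i'$ for $1\le i\le n$.
\item \emph{Chains}: the left chain $z_0\sim\hat a_1\sim\dots\sim\hat a_{rq}\sim z_n$, the right chain $z_0'\sim\hat b_1\sim\dots\sim\hat b_{rq}\sim z_n'$, the top chain $z_0\sim c_1\sim\dots\sim c_p\sim z_0'$, and the bottom chain $z_n\sim c'_1\sim\dots\sim c'_p\sim z_n'$.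
\item $\omega\sim z_0'$, $\omega\sim z_n$, $\omega\sim z_n'$, $\omega\sim c_1$, $\omega\sim c'_1$. These five barriers and the edge $\omega z_0$ are the six \emph{spokes}.
\end{itemize}
The result is $G$, and $T$ consists of $T_0$ and all posts. The ladder barriers and gates bound the cells, the chains tie the ends of the streets to the ladder in a fixed order, and the spokes play the role they had in Example~\ref{ex:star}.

\begin{lemma}\label{lem:planar}
$G$ is planar, $|T|=6rq+6p+14r^2+21$, and $T$ is covered by at most $14r^2+8$ faces.
\end{lemma}

\begin{proof}
We have $|T_0|=2rq+2p+4n+2(n+1)+1=2rq+2p+6r^2+3$. There are $4n+2(rq+1)+2(p+1)+5=4r^2+2rq+2p+9$ barriers with two posts each. This gives $|T|$.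

\emph{Ladder barriers.} For $0\le i\le n$ let $\Gamma_i$ be the set of points $(\tau,h)$ with $|\tau|\le w$ and $\ell_{i+1}(\tau)+\rho<h<\ell_i(\tau)$, omitting the upper condition for $i=0$ and the lower one for $i=n$. These sets are convex. By \eqref{eq:gap} the lines keep their order for $|\tau|\le w$, so the $\Gamma_i$ are pairwise disjoint and no row street enters them: streets of rows $j\le i$ run above $\ell_i$, and those of rows $j>i$ run at or below $\ell_{i+1}+\rho$. The points $z_i,z_i'$ lie in $\Gamma_i$, since by \eqref{eq:zeta} their vertical distance to every line is at least $\frac g2-\frac\eta4>\rho$. The points $v_i,v_i'$ lie in $\Gamma_i$, being $\eta$ below $\ell_i$ and at least $\frac{15}{16}g-\eta>\rho$ above $\ell_{i+1}$. The points $u_{i+1},u'_{i+1}$ lie in $\Gamma_i$, being $\eta>\rho$ above $\ell_{i+1}$ and at least $\frac{15}{16}g-\eta>0$ below $\ell_i$. Draw each ladder barrier as a straight segment; those ending at $z_i$ or $z_i'$ lie in $\Gamma_i$ and miss the row streets. All points of such a segment other than its ends satisfy $\eta<|\tau|<w$, and no gate or vertical street has a point with this property. Two ladder barriers in the same $\Gamma_i$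 lie on opposite sides of the vertical axis, or join the same $z_i$ or $z_i'$ to two different points of a vertical line; so they meet at most in a common end.

\emph{Chains.} Let $W=[-1,1]\times[-\frac32,\frac32]\ \cup\ [-\eta,\eta]\times[-2,2]$, a closed disc whose four inner corners are $z_0,z_0',z_n,z_n'$. The streets, gates and ladder barriers lie in $W$ and meet $\partial W$ only in $A\cup B\cup C\cup C'$ and these corners. The cyclic order of these points on $\partial W$ is
\[
z_0,\ \hat a_1,\dots,\hat a_{rq},\ z_n,\ c'_1,\dots,c'_p,\ z_n',\ \hat b_{rq},\dots,\hat b_1,\ z_0',\ c_p,\dots,c_1 .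
\]
The barriers of the four chains join exactly the consecutive pairs, so they can be drawn along $\partial W$.

\emph{Spokes.} The complement of $W$ in the sphere is an open disc bounded by $\partial W$. Place $\omega$ in it and draw the six spokes as arcs disjoint except at $\omega$.

The six faces outside $W$ cover $\omega$, $A\cup B\cup C\cup C'$, and all posts of chains and spokes. There remain at most $6r^2+2$ ends of gates and $8r^2$ posts of ladder barriers, each covered by one further face. The total is $14r^2+8$.
\end{proof}

\subsection{Distances between core terminals}

Let $d=\operatorname{dist}_G$; by (F1) it satisfies \eqref{eq:euclid}. Let $S_i$ be the set of pairs $(a,b)$ of ends of streets of row $i$, let $S^v$ be the set of pairs $(c_j,c'_j)$, and call the elements of $S^v\cup S_1\cup\dots\cup S_n$ \emph{street pairs}. The sets $S_i$ and $S^v$ are the \emph{bundles}. The \emph{own} gates of a pair in $S_i$ are $L_i$ and $R_i$; the own gates of a pair in $S^v$ are $Z_0,\dots,Z_n$; all other gates are \emph{foreign} to the pair.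

\begin{lemma}\label{lem:metric}
Let $(x,y)$ be a street pair.
\begin{enumerate}
\item[(P1)] $\delta_{xy}(u)>2\eta$ for each end $u$ of a gate foreign to $(x,y)$.
\item[(P2)] $\delta_{xy}(u)>0$ for every $u\in T_0\setminus\{x,y\}$.
\item[(P3)] If $(x',y')$ is another pair of the same bundle, then $d(x,y')+d(x',y)>d(x,y)+d(x',y')$.
\item[(P4)] If $uv$ is a gate and $t\in T_0\setminus\{u,v\}$, then $d(t,u)>2\eta$ and $d(t,v)>2\eta$.
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:euclid}, $\delta_{xy}(u)\ge E_{xy}(u)$ for $u\in T_0\setminus\{\omega\}$.

(P1) The triple $x,y,u$ arises from a triple in the definition of $\varphi$ by moving the two ends by at most $\rho$ each and the center $\xi$ by $\eta$. Each of the three points occurs in two of the three terms of $E$, so moving it by $\theta$ changes $E$ by at most $2\theta$. Hence $E_{xy}(u)\ge\varphi-4\rho-2\eta=\varphi-4\eta\ge12\eta$.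

(P2) We have $\delta_{xy}(\omega)=\delta_{xy}(z_0)+2>0$, and ends of foreign gates are covered by (P1). For the other $u$ we check that $u$ is not on the segment $xy$. Let $xy$ be a street of row $i$. Its only points with $\tau=\pm1$ are its ends, which settles $A\cup B$; its heights lie in $(0,1)$, which settles $C\cup C'$; and it runs above $\ell_i$ by at most $\rho<\eta$, while the ends of $L_i,R_i$ are $\eta$ above or below $\ell_i$. Let $xy$ be a vertical street. The other terminals of $C\cup C'$ have a different abscissa, and those of $A\cup B$ and the ends of the $Z_i$ have abscissa $\pm1$ or $\pm\eta$, outside $(0,\rho]$.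

(P3) The segment $x'y'$ is a translate of $xy$ in a direction not parallel to it, so $x,y,y',x'$ is a nondegenerate parallelogram. If $o$ is the crossing point of its diagonals, then $|x-y'|+|x'-y|=(|x-o|+|o-y|)+(|x'-o|+|o-y'|)>|x-y|+|x'-y'|$. Now use \eqref{eq:euclid}.

(P4) Ends of two different $L$-gates, or of two different $R$-gates, are at distance at least $\frac{15}{16}g-2\eta\ge58\eta$ by \eqref{eq:gap}. An end of an $L$-gate and an end of an $R$-gate are at distance at least $2w\ge16\eta$. An end of an $L$- or $R$-gate and an end of a $Z$-gate are at distance at least $w-\eta\ge7\eta$. Ends of different $Z$-gates are at distance at least $g\ge64\eta$, since $\zeta_{i-1}-h_i$ and $h_i-\zeta_i$ are both at least $g/2$. All ends of gates lie in $[-w,w]\times[-\frac32,\frac32]$, at distance at least $\frac12$ from $A\cup B\cup C\cup C'$, and $\omega$ is at distance at least $1$ from every other terminal of $T_0$; both numbers exceed $2\eta$.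
\end{proof}

\section{The ladder inside an emulator}\label{sec:skeleton}

From now on $H$ is a normalized exact planar emulator of $G$, drawn on the sphere, with geodesics $P_{xy}$; we write $d$ also for $\operatorname{dist}_H$.

\subsection{The skeleton}

The \emph{skeleton} $\Phi$ is the simple graph with vertex set $T$ whose edges are the gates, the edge $\omega z_0$, and the three edges of every barrier. It is the part of $G$ that we recover in $H$. It is the union of the \emph{left rail}
\[
\Lambda:\quad z_0\sim u_1\,L_1\,v_1\sim z_1\sim u_2\,L_2\,v_2\sim z_2\sim\dots\sim z_n ,
\]
the \emph{right rail} $\Lambda'$ from $z_0'$ to $z_n'$, defined in the same way with $u_i',R_i,v_i',z_i'$, the \emph{rungs} $Z_0,\dots,Z_n$, the four chains, and the six spokes. We write $\Lambda[x,y]$ and $\Lambda'[x,y]$ for subpaths of the rails. For an edge $e=xy$ of $\Phi$ let $Q_e=P_{xy}$; for gates we write $Q(L_i)$, $Q(R_i)$, $Q(Z_i)$.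

\begin{lemma}\label{lem:skeleton}
\begin{enumerate}
\item[(I)] For distinct edges $e,e'$ of $\Phi$, the set $Q_e\cap Q_{e'}$ consists exactly of the common ends of $e$ and $e'$.
\item[(II)] If $(x,y)$ is a street pair and $e$ is an edge of $\Phi$ other than an own gate of $(x,y)$, then $P_{xy}\cap Q_e\subseteq\{x,y\}$; the intersection is empty if $e$ is a foreign gate. Moreover $P_{xy}$ contains no terminal other than $x,y$.
\item[(III)] The geodesics of distinct pairs of the same bundle are disjoint.
\end{enumerate}
\end{lemma}

\begin{proof}
For $x,y\in T_0\setminus\{\omega\}$ the identity $d(\cdot,\omega)=d(\cdot,z_0)+1$ is the hypothesis of Lemma~\ref{lem:tests}(c) with $x'=z_0$, $y'=\omega$. Hence: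
\begin{equation}\label{eq:omega}
\text{if $P_{xy}$ meets $P_{z_0\omega}$, then the intersection is $\{z_0\}$ and $\delta_{xy}(z_0)=0$.}
\end{equation}

(I) Two barrier edges are handled by (B2). Let $e=xy$ be a gate or $\omega z_0$. Then $\delta_{xy}(u)>0$ for all $u\in T_0\setminus\{x,y\}$: for a gate, (P4) gives $\delta_{xy}(u)>2\eta+2\eta-2\eta$, and $\delta_{\omega z_0}(u)=2d(z_0,u)$. If $e'$ is a barrier edge and $Q_e$ meets $Q_{e'}$, then by (B1) the intersection is an end $u\in T_0$ of $e'$ with $\delta_{xy}(u)=0$, so $u$ is also an end of $e$. If $e$ is a gate and $e'=\omega z_0$, use \eqref{eq:omega} in place of (B1). If $e,e'$ are two gates and $Q_e$ meets $Q_{e'}$, Lemma~\ref{lem:tests}(d) gives ends of different gates at distance at most $2\eta$, contrary to (P4).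

(II) For a barrier edge use (B1) and (P2); for $\omega z_0$ use \eqref{eq:omega} and (P2). If $P_{xy}$ met $Q_{uv}$ for a foreign gate $uv$, Lemma~\ref{lem:tests}(b) would give $\delta_{xy}(u)+\delta_{xy}(v)\le4\eta$, contrary to (P1). A terminal of $T_0\setminus\{x,y\}$ on $P_{xy}$ would have detour $0$, contrary to (P2), and a post lies on $Q_e$ for a barrier edge $e$.

(III) This is Lemma~\ref{lem:tests}(a) and (P3).
\end{proof}

For a subgraph $X$ of $\Phi$ let $X^H$ be the union of $V(X)$ and the paths $Q_e$, $e\in E(X)$. Every terminal is an end of some edge of $\Phi$, so by (I) no terminal is an interior vertex of a path $Q_e$, and $\Phi^H$ is a plane subdivision of $\Phi$. Paths and cycles of $\Phi$ correspond to paths and cycles of $\Phi^H$ with the same incidences, and the interior vertices of each $Q_e$ have degree $2$ in $\Phi^H$. If $\Sigma$ is a cycle of $\Phi$ and $K$ is a connected subgraph with no vertex on $\Sigma$, then $K^H$ lies on one side of $\Sigma^H$. We know nothing else about the drawing of $\Phi^H$; what we need follows from the abstract structure of $\Phi$ through (T1) and (T2).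

\subsection{Cells}

For $1\le i\le n$ let $\Theta_i$ be the cycle of $\Phi$ formed by $Z_{i-1}$, $\Lambda'[z'_{i-1},z'_i]$, $Z_i$ and $\Lambda[z_{i-1},z_i]$. It contains the gates $Z_{i-1},R_i,Z_i,L_i$ in this cyclic order, separated by ladder barriers.

\begin{lemma}\label{lem:cells}
For each $i$, one side $D_i$ of $\Theta_i^H$ is a face of $\Phi^H$. The faces $D_1,\dots,D_n$ are pairwise disjoint.
\end{lemma}

\begin{proof}
We first show that $\Phi-V(\Theta_i)$ is connected. The deleted vertices are those of $\Lambda[z_{i-1},z_i]$ and $\Lambda'[z'_{i-1},z'_i]$, and every vertex of $\Phi$ lies on a spoke, a rail or a chain. A spoke loses at most its end other than $\omega$, so its remaining vertices are connected to $\omega$; this applies to $c_1$, $c'_1$, and those of $z_0,z_0',z_n,z_n'$ that remain. What remains of $\Lambda$ is a path containing $z_0$ (present if $i\ge2$) and a path containing $z_n$ (present if $i<n$), and likewise for $\Lambda'$ with $z_0',z_n'$. Since $n\ge2$, the left chain loses at most one of its ends $z_0,z_n$ and no other vertex, so it remains a path containing the other end; likewise for the right chain with $z_0',z_n'$. The top and bottom chains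 lose at most their ends and remain paths containing $c_1$ and $c'_1$.

Next, $\Theta_i$ has no chord. Every edge of a chain or spoke has an end that is $\omega$ or a post of that chain or spoke, and such a vertex is not on a rail. An edge of a rail with both ends on $\Theta_i$ belongs to $\Theta_i$, and so does a rung with an end on $\Theta_i$.

Thus $\Phi^H\setminus\Theta_i^H$ consists of the connected set $(\Phi-V(\Theta_i))^H$ and of paths $Q_e$, each with one end removed and the other end in that set. It is connected, so it lies on one side of $\Theta_i^H$. The other side $D_i$ is disjoint from $\Phi^H$ and is a component of the complement of $\Theta_i^H\subseteq\Phi^H$, hence a face of $\Phi^H$. The faces $D_i$ have different boundaries, so they are distinct and therefore disjoint.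
\end{proof}

A piece of a geodesic that runs from one gate of $\Theta_i$ to another without touching $\Phi^H$ lies in some face. The following lemma identifies that face.

\begin{lemma}\label{lem:recognize}
Let $e,e'$ be edges of $\Theta_i$, and suppose that some cycle $\Sigma$ of $\Phi$ contains $e$ but not $e'$. If the closure of a face $F$ of $\Phi^H$ contains an interior point of $Q_e$ and an interior point of $Q_{e'}$, then $F=D_i$.
\end{lemma}

\begin{proof}
By (T2), the faces with an interior point of $Q_e$ in their closure are $D_i$ and one other face $F'$, and they lie on different sides of $\Sigma^H$. Let $O$ be the side containing $D_i$. The interior of $Q_{e'}$ lies in $\partial D_i\subseteq O\cup\Sigma^H$ and avoids $\Sigma^H$, so it lies in $O$. As $O$ is open and contains a point of the closure of $F$, the face $F$ meets $O$, hence lies in $O$. So $F\ne F'$.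
\end{proof}

\section{Crossings in the cells}\label{sec:count}

By Lemma~\ref{lem:skeleton}(II), the geodesic of a street pair can touch the skeleton only at its ends and at its own gates. We now show that it must pass through these gates, by finding cycles of $\Phi$ that separate its ends.

\begin{lemma}\label{lem:horizontal}
Let $1\le i\le n$ and $(a,b)\in S_i$. Then $P_{ab}$ has a subpath $J$ whose ends are interior vertices of $Q(L_i)$ and $Q(R_i)$ and whose interior lies in $D_i$.
\end{lemma}

\begin{proof}
Let $\Sigma$ be the cycle formed by $\omega z_0$, $\Lambda$ and $z_n\sim\omega$. Let $X$ be the left chain, and let $Y$ be the path formed by $Z_1$, $\Lambda'[z_1',z_0']$ and $z_0'\sim\omega$. The paths $X$ and $Y$ are disjoint and meet $\Sigma$ only in their ends. These ends occur on $\Sigma$ in the order $\omega,z_0,z_1,z_n$, with $z_1\ne z_n$ as $n\ge2$, so $z_0,z_n$ alternate with $z_1,\omega$. By (T1) the interiors of $X^H$ and $Y^H$ lie on different sides of $\Sigma^H$. The terminal $a$ is interior to $X$, and the part of the right chain from $b$ to $z_0'$ avoids $\Sigma$ and ends at an interior vertex of $Y$. So $a$ and $b$ lie on different sides, and $P_{ab}$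 meets $\Sigma^H$. Since $a,b\notin V(\Sigma)$ and $L_i$ is the only own gate of $(a,b)$ on $\Sigma$, Lemma~\ref{lem:skeleton}(II) shows that $P_{ab}$ meets $Q(L_i)$.

On the right, let $\Sigma'$ be the cycle formed by $\omega\sim z_0'$, $\Lambda'$ and $z_n'\sim\omega$, let $X'$ be the right chain, and let $Y'$ be the path formed by $Z_1$, $\Lambda[z_1,z_0]$ and $z_0\omega$. Again $X',Y'$ are disjoint and meet $\Sigma'$ only in their ends, which occur in the order $\omega,z_0',z_1',z_n'$. Now $b$ is interior to $X'$, and the part of the left chain from $a$ to $z_0$ avoids $\Sigma'$ and ends at an interior vertex of $Y'$. The only own gate of $(a,b)$ on $\Sigma'$ is $R_i$, so $P_{ab}$ meets $Q(R_i)$.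

By Lemmas~\ref{lem:chosen} and~\ref{lem:skeleton}, $I_L=P_{ab}\cap Q(L_i)$ and $I_R=P_{ab}\cap Q(R_i)$ are disjoint nonempty subpaths of $P_{ab}$ without terminals, and $P_{ab}\cap\Phi^H=\{a,b\}\cup I_L\cup I_R$. Let $J$ be the subpath of $P_{ab}$ that joins $I_L$ to $I_R$ and meets them only in its ends. Its interior avoids $\Phi^H$, so it lies in a face $F$, and its ends are interior vertices of $Q(L_i)$ and $Q(R_i)$ in the closure of $F$. Lemma~\ref{lem:recognize} with $e=L_i$, $e'=R_i$ and the cycle $\Sigma$ gives $F=D_i$.
\end{proof}

A vertical geodesic has $n+1$ own gates, and it must be shown not only that it meets them but that it meets them in order. For this we use one separating cycle per rung.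

\begin{lemma}\label{lem:vertical}
Let $2\le i\le n$ and $(c,c')\in S^v$. Then $P_{cc'}$ has a subpath $J'$ whose ends are interior vertices of $Q(Z_{i-1})$ and $Q(Z_i)$ and whose interior lies in $D_i$.
\end{lemma}

\begin{proof}
Orient $P_{cc'}$ from $c$ to $c'$ and put $I_j=P_{cc'}\cap Q(Z_j)$ for $0\le j\le n$. By Lemmas~\ref{lem:chosen} and~\ref{lem:skeleton}, each $I_j$ is empty or a subpath without terminals, and $P_{cc'}\cap\Phi^H=\{c,c'\}\cup I_0\cup\dots\cup I_n$.

For $1\le j\le n$ let $\Sigma_j$ be the cycle formed by $\omega z_0$, $\Lambda[z_0,z_j]$, $Z_j$, $\Lambda'[z_j',z_0']$ and $z_0'\sim\omega$. Let $X$ be the top chain, and let $Y_j$ be the path formed by $\Lambda[z_j,z_n]$, $z_n\sim c'_1$ and $c'_1\sim\omega$. The paths $X,Y_j$ are disjoint and meet $\Sigma_j$ only in their ends, which occur in the order $\omega,z_0,z_j,z_0'$; here $z_j\ne z_0$ because $j\ge1$. By (T1), the interiors of $X^H$ and $Y_j^H$ lie on different sides $U_j$ and $U_j'$ of $\Sigma_j^H$. Now $c\in U_j$, since $c$ is interior to $X$. Also $c'\in U'_j$, since the part of the bottom chain from $c'$ to $c'_1$ avoids $\Sigma_j$ and $c'_1$ is interior to $Y_j$. So $P_{cc'}$ meets $\Sigma_j^H$.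 As $Z_j$ is the only rung on $\Sigma_j$, the intersection is $I_j$, and $I_j\neq\emptyset$. The part of $P_{cc'}$ before $I_j$ is connected, contains $c$ and avoids $\Sigma_j^H$, so it lies in $U_j$; the part after $I_j$ contains $c'$ and lies in $U_j'$ for the same reason.

Let $1\le j<j'\le n$. The rung $Z_{j'}$ has no end on $\Sigma_j$, and $z_{j'}$ is interior to $Y_j$. Hence $Q(Z_{j'})\subseteq U_j'$, and $I_{j'}$ comes after $I_j$. The rung $Z_0$ is a path that meets $\Sigma_1$ exactly in $z_0,z_0'$ and is disjoint from $Y_1$, so by (T1) the interior of $Q(Z_0)$ lies in $U_1$; thus $I_0$, if nonempty, comes before $I_1$.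

Let $J'$ be the subpath of $P_{cc'}$ from the last vertex of $I_{i-1}$ to the first vertex of $I_i$. By the order just established its interior avoids $\Phi^H$, so it lies in a face $F$, whose closure contains the ends of $J'$. Lemma~\ref{lem:recognize} with $e=Z_i$, $e'=Z_{i-1}$ and the cycle $\Sigma_i$ gives $F=D_i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take the graph $G$ of Section~\ref{sec:construction}; Lemma~\ref{lem:planar} gives planarity and the numbers of terminals and faces. Let $H$ be a normalized exact planar emulator. Fix $2\le i\le n$, $(a,b)\in S_i$ and $(c,c')\in S^v$, and let $J,J'$ be as in Lemmas~\ref{lem:horizontal} and~\ref{lem:vertical}. These paths meet $\Theta_i^H$ exactly in their ends. The ends lie in the interiors of $Q(L_i),Q(R_i)$ and of $Q(Z_{i-1}),Q(Z_i)$, so they are distinct and alternate on $\Theta_i^H$. Both interiors lie on the side $D_i$. By (T1), $J$ and $J'$ share a vertex, which is not one of the four ends and therefore lies in $D_i$. So $D_i\cap P_{ab}\cap P_{cc'}$ contains a vertex of $H$.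

By Lemma~\ref{lem:skeleton}(III), a vertex lies on $P_{ab}$ for at most one $(a,b)\in S_i$ and on $P_{cc'}$ for at most one $(c,c')\in S^v$. Hence the $qp$ choices of the two pairs give $qp$ distinct vertices in $D_i$. The faces $D_2,\dots,D_n$ are pairwise disjoint, so $|V(H)|\ge(n-1)qp=(r^2-1)qp$.
\end{proof}

\begin{remark}
Exactness of $H$ enters only through Lemmas~\ref{lem:barrier} and~\ref{lem:skeleton}, and planarity of $H$ only through (T1), (T2) and the Jordan--Schoenflies theorem. The assumption $r\ge2$ gives $n\ge2$, which is used in Lemmas~\ref{lem:cells} and~\ref{lem:horizontal}. The first cell is not counted because the alternation on $\Sigma_j$ needs $j\ge1$, so the proof of Lemma~\ref{lem:vertical} does not show that $I_0$ is nonempty.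
\end{remark}

\section{Choice of parameters and near-exact emulators}\label{sec:corollaries}

With $p=rq$, Theorem~\ref{thm:main} uses $12rq+14r^2+21$ terminals and yields about $r(rq)^2$ vertices. We can afford $rq$ of order $k$, and then $r$ should be as large as possible; it is limited by the $14r^2$ terminals and $14r^2+8$ faces of the ladder.

\begin{proof}[Proof of Corollary~\ref{cor:faces}]
Let $r$ be the largest integer with $14r^2+8\le f$ and $26r^2+21\le k$. Since $f\ge64$ and $k\ge125$, we have $r\ge2$. One of the two conditions fails for $r+1\le\frac32r$. So either $31.5\,r^2>f-8\ge\frac78f$, or $58.5\,r^2>k-21\ge0.832\,k\ge0.832\,f$. In both cases $r^2\ge f/81$.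

Let $q=\lfloor(k-21-14r^2)/(12r)\rfloor$ and $p=rq$. Since $k-21-14r^2\ge12r^2$, we have $q\ge r\ge2$, hence $q\ge\frac23(q+1)\ge\frac23\cdot\frac{k-21-14r^2}{12r}$. With $r^2\le(k-21)/26$ this gives
\[
rq\ \ge\ \frac{k-21-14r^2}{18}\ \ge\ \frac{12}{26}\cdot\frac{k-21}{18}\ \ge\ \frac{12\cdot 0.832}{26\cdot18}\,k\ \ge\ 0.02\,k .
\]
The graph of Theorem~\ref{thm:main} has $k_0=12rq+14r^2+21\le k$ terminals, covered by at most $f$ faces, and
\[
(r^2-1)qp=\frac{r^2-1}{r}\,(rq)^2\ \ge\ \frac34\,r\,(rq)^2\ \ge\ \frac34\cdot\frac{\sqrt f}{9}\cdot4\cdot10^{-4}k^2\ \ge\ 10^{-5}k^2\sqrt f .
\]
To obtain exactly $k$ terminals, attach $k-k_0$ pendant terminals by edges of length $1$ to a terminal on one of the covering faces, drawn inside that face. The old distances and the number of covering faces are unchanged, and an exact planar emulator for the larger terminal set is one for the original set.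
\end{proof}

Corollary~\ref{cor:approx} follows by compactness, which gives no estimate of $\varepsilon_G$. A limit of positive weights may be zero, so here it matters that the lower bound holds for emulators with nonnegative weights.

\begin{proof}[Proof of Corollary~\ref{cor:approx}]
Let $N$ be the largest integer smaller than the lower bound, and let $\mu$ be the largest distance between terminals of $G$. Suppose that no $\varepsilon_G$ works. Then for every $j\ge1$ there is a planar emulator $H_j$ with at most $N$ vertices and quality at most $1+1/j$. Deleting loops and keeping a lightest edge from each parallel class, we may take $H_j$ simple. Up to isomorphisms fixing the terminals there are finitely many simple graphs with at most $N$ vertices, so after passing to a subsequence all $H_j$ have the same underlying planar graph $H$. Replace every weight larger than $4\mu$ by $4\mu$. This does not change terminal distances: they are at most $2\mu$ in $H_j$, so a shortest path between terminals uses no altered edge, and a path that uses an altered edge still has length at least $4\mu$. The weight vectors now lie in the compact set $[0,4\mu]^{E(H)}$, so a further subsequence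 converges. Each terminal distance is a minimum of finitely many linear functions of the weights, hence continuous, and in the limit it equals the distance in $G$. The limit is an exact planar emulator with at most $N$ vertices, a contradiction.
\end{proof}

\begin{thebibliography}{9}
\bibitem{LTZ} George Z. Li, Zihan Tan, Tianyi Zhang, \emph{Paths and Intersections: Exact Emulators for Planar Graphs}, arXiv:2507.09620 (2025).
\end{thebibliography}
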